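\title{Character degree graphs of diameter three and the class of the normal Sylow subgroup}

\begin{abstract}
Let $G$ be a finite solvable group whose character degree graph has diameter three. Then $G$ has a normal non-abelian Sylow subgroup $P$, and the vertex set of the graph is the union of two cliques $\pi_0$ and $\pi_1$, where $\pi_1$ contains the prime dividing $|P|$. Let $\beta$ be the set of vertices of $\pi_0$ that have a neighbor in $\pi_1$. Dolfi, Hafezieh and Spiga ask whether $|\beta|$ is at most the number of primes less than the nilpotency class of $P$. We show that the answer is no. We construct groups with $P$ of class three, the smallest possible class, in which $\beta$ and $\pi_0\setminus\beta$ are any two prescribed disjoint non-empty finite sets of odd primes. Hence no function of the class bounds $|\beta|$.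
\end{abstract}

\section{Introduction}\label{sec:intro}

All groups in this paper are finite. For a group $G$ let $\operatorname{Irr}(G)$ be the set of its irreducible complex characters and $\operatorname{cd}(G)=\{\chi(1):\chi\in\operatorname{Irr}(G)\}$. The \emph{character degree graph} $\Delta(G)$ has as vertices the primes that divide some element of $\operatorname{cd}(G)$, and two distinct primes $r,s$ are adjacent if $rs$ divides some element of $\operatorname{cd}(G)$. The graph records which primes can occur together in one degree. It is empty if $G$ is abelian and is a single vertex if $G$ is a non-abelian $p$-group; for the symmetric group $S_4$, with degrees $1,2,3$, it consists of two isolated vertices. The \emph{diameter} of a graph is the largest distance between two vertices, and it is infinite if the graph is disconnected. We write $\pi(j)$ for the set of primes dividing the integer $j$, and $\gamma_1(P)=P$, $\gamma_{i+1}(P)=[\gamma_i(P),P]$ for the lower central series of a group $P$. The \emph{class} of a nilpotent group $P\neq 1$ is the largest $i$ with $\gamma_i(P)\ne1$.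

Let $G$ be solvable and let $\Delta=\Delta(G)$ have diameter $3$. The following facts are known. The group $G$ has a unique non-abelian Sylow subgroup $P$, and $P$ is normal in $G$. The graph $\Delta(G/\gamma_3(P))$ is a disconnected subgraph of $\Delta$ with the same vertex set. It has two connected components $\pi_0$ and $\pi_1$, both complete, and the notation is chosen so that the prime $p$ dividing $|P|$ lies in $\pi_1$. Moreover $|\pi_1|\ge 2^{|\pi_0|}$. So $\Delta$ consists of two cliques and some edges between them, and the vertices are sorted by whether they lie on such an edge: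
\begin{align*}
\alpha_\Delta&=\{r\in\pi_0: r\text{ is adjacent to no vertex of }\pi_1\}, &\beta_\Delta&=\pi_0\setminus\alpha_\Delta,\\
\delta_\Delta&=\{s\in\pi_1: s\text{ is adjacent to no vertex of }\pi_0\}, &\gamma_\Delta&=\pi_1\setminus\delta_\Delta .
\end{align*}
All four sets are non-empty. The sets $\beta_\Delta$ and $\gamma_\Delta$ are non-empty because $\Delta$ is connected. A vertex of $\beta_\Delta\cup\gamma_\Delta$ is at distance at most $2$ from every vertex, so two vertices at distance $3$ lie one in $\alpha_\Delta$ and one in $\delta_\Delta$. The following question is posed in \cite{DHS}.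

\begin{quote}
\textbf{Question.} Let $G$ be a solvable group such that $\Delta(G)$ has diameter $3$. Is $|\beta_\Delta|$ at most the number of primes less than the nilpotency class of the non-abelian normal Sylow subgroup $P$ of $G$?
\end{quote}

A bound in terms of the class $c$ of $P$ is a natural guess. Every edge between $\pi_0$ and $\pi_1$ comes from a character whose kernel does not contain $\gamma_3(P)$, so these edges are produced by the $c-2$ factors $\gamma_i(P)/\gamma_{i+1}(P)$ with $3\le i\le c$. In particular $c\ge3$: for $c\le 2$ we would have $\gamma_3(P)=1$, and $\Delta(G)=\Delta(G/\gamma_3(P))$ would be disconnected. For $c=3$ there is a single such factor, it is central in $P$, and the proposed inequality says $|\beta_\Delta|\le1$. It fails already there, by an arbitrarily large margin.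

\begin{theorem}\label{thm:strong}
Let $\mathcal A$ and $\mathcal B$ be disjoint non-empty finite sets of odd primes. There are infinitely many primes $p$ for which there is a solvable group $G$ such that $\Delta=\Delta(G)$ has diameter $3$, the group $G$ has a normal non-abelian Sylow $p$-subgroup of class $3$, and
\[
\alpha_\Delta=\mathcal A,\qquad \beta_\Delta=\mathcal B,\qquad |\delta_\Delta|=1 .
\]
Thus every pair $(|\alpha_\Delta|,|\beta_\Delta|)$ of positive integers occurs in class $3$, and no function of the class bounds $|\beta_\Delta|$.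
\end{theorem}

The groups belong to one two-parameter family. Let $p$ be an odd prime and $n>1$ an odd integer, and put
\[
q=p^n,\qquad v=\frac{q-1}{p-1},\qquad k=\gcd(p+2,v),\qquad m=\text{multiplicative order of $p$ modulo $k$},
\]
with $m=1$ if $k=1$. Since $k$ divides $p^n-1$, the order $m$ is defined and divides $n$. The standing hypothesis is
\begin{equation}\label{eq:star}
\gcd\bigl(n,\,p(q-1)\bigr)=1. \tag{$\ast$}
\end{equation}

\begin{theorem}\label{thm:family}
Assume \eqref{eq:star}. There is a solvable group $G=G_{p,n}$ with a normal non-abelian Sylow $p$-subgroup $P$ of class exactly $3$ and with the following properties.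
\begin{itemize}
\item[(a)] The set $\operatorname{cd}(G/\gamma_3(P))$ consists of some divisors of $n$, including $1$ and $n$, together with $v$ and $p^{(n-1)/2}v$.
\item[(b)] The other degrees of $G$ are the numbers $p^n\,(v/k)\,j$ with $j\in J$, where $J$ is a set of divisors of $n$ such that $1,m\in J$ and $\pi(j)\subseteq\pi(m)$ for all $j\in J$.
\item[(c)] The graph $\Delta=\Delta(G)$ consists of the complete graphs on the disjoint sets $\pi_0=\pi(n)$ and $\pi_1=\{p\}\cup\pi(v)$, together with exactly the edges that join each vertex of $\pi(m)$ to each vertex of $\{p\}\cup\pi(v/k)$.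
\item[(d)] The graph $\Delta$ has diameter $3$ if and only if $m>1$, $\pi(n)\ne\pi(m)$ and $\pi(v)\ne\pi(v/k)$. In that case
\[
\alpha_\Delta=\pi(n)\setminus\pi(m),\quad \beta_\Delta=\pi(m),\quad \gamma_\Delta=\{p\}\cup\pi(v/k),\quad \delta_\Delta=\pi(v)\setminus\pi(v/k).
\]
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:explicit}
For $p=6287$ and $n=165$ the graph $\Delta=\Delta(G_{p,n})$ has diameter $3$, the group $P$ has class $3$, and $\beta_\Delta=\{3,5\}$, $\alpha_\Delta=\{11\}$, $\delta_\Delta=\{331\}$. The only prime less than $3$ is $2$ and $|\beta_\Delta|=2>1$, so the answer to the Question is no.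
\end{corollary}

The idea is as follows. The group $G_{p,n}$ is $P\rtimes H$, where $H$ is generated by the subgroup $C$ of order $v$ of the multiplicative group of $F=\mathrm{GF}(q)$ and by the Galois group of $F$, and $P$ is built from three copies of $F$ on which $t\in C$ acts as multiplication by $t$, $t^{p+1}$ and $t^{p+2}$. On the first two copies $C$ acts without non-zero fixed points, and this keeps $\pi(n)$ and $\{p\}\cup\pi(v)$ apart. On the third copy $C$ has a kernel $K$ of order $k$, and the Galois group induces on $K$ a group of automorphisms of order $m$. The primes of $n$ that become adjacent to $p$ are exactly those that act non-trivially on $K$. So $\beta_\Delta$ is governed by the arithmetic of one action and not by the number of factors. Modulo $k$ we have $p\equiv-2$, so $m$ is the order of $-2$ modulo $k$, and this order can be prescribed by choosing $p$ in a suitable residue class.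

Sections \ref{sec:chars} and \ref{sec:H} recall the character theory and introduce $H$. Section \ref{sec:example} works the case $p=53$, $n=15$ by hand. Theorem \ref{thm:family} is proved in Sections \ref{sec:stab}--\ref{sec:degrees}, and Section \ref{sec:arith} derives Corollary \ref{cor:explicit} and Theorem \ref{thm:strong}.

\section{Degrees of coprime extensions}\label{sec:chars}

Let $N$ be a normal subgroup of $G$ and $\theta\in\operatorname{Irr}(N)$. The group $G$ permutes $\operatorname{Irr}(N)$ by conjugation, and $I_G(\theta)$ denotes the stabilizer of $\theta$. For $N\le U\le G$ let $\operatorname{Irr}(U\,|\,\theta)$ be the set of irreducible characters of $U$ whose restriction to $N$ contains $\theta$; these characters are said to \emph{lie over} $\theta$. Every $\chi\in\operatorname{Irr}(G)$ lies over some $\theta$, and conjugate characters $\theta$ give the same set $\operatorname{Irr}(G\,|\,\theta)$. We use four textbook facts, with $I=I_G(\theta)$.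

\begin{itemize}
\item \emph{Clifford correspondence.} Induction is a bijection from $\operatorname{Irr}(I\,|\,\theta)$ onto $\operatorname{Irr}(G\,|\,\theta)$; it multiplies degrees by $|G:I|$. In particular, if $I=N$, then $\theta^G$ is irreducible and is the only irreducible character of $G$ over $\theta$.
\item \emph{Coprime extension} \cite[Cor.~8.16]{Isaacs}. If $\gcd(|N|,|I:N|)=1$, then $\theta$ is the restriction of some $\hat\theta\in\operatorname{Irr}(I)$.
\item \emph{Gallagher's theorem.} If $\theta$ is the restriction of $\hat\theta\in\operatorname{Irr}(I)$, then $\operatorname{Irr}(I\,|\,\theta)=\{\psi\hat\theta:\psi\in\operatorname{Irr}(I/N)\}$.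
\item \emph{It\^o's theorem.} If $A$ is an abelian normal subgroup of $G$, then $\chi(1)$ divides $|G:A|$ for all $\chi\in\operatorname{Irr}(G)$.
\end{itemize}

For a semidirect product $P\rtimes H$ the action of $H$ on $\operatorname{Irr}(P)$ is $(h\cdot\theta)(x)=\theta(h^{-1}(x))$, and $I_H(\theta)$ is the stabilizer of $\theta$ in $H$.

\begin{lemma}\label{lem:formula}
Let $G=P\rtimes H$ with $\gcd(|P|,|H|)=1$, let $\theta\in\operatorname{Irr}(P)$ and $T=I_H(\theta)$. The degrees of the characters in $\operatorname{Irr}(G\,|\,\theta)$ are the numbers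
\[
\theta(1)\,|H:T|\,\psi(1),\qquad \psi\in\operatorname{Irr}(T).
\]
\end{lemma}

\begin{proof}
The group $P$ fixes its own characters, so $I_G(\theta)=PT$. By coprime extension and Gallagher's theorem the characters of $PT$ over $\theta$ have degrees $\theta(1)\psi(1)$ with $\psi\in\operatorname{Irr}(PT/P)=\operatorname{Irr}(T)$. The Clifford correspondence multiplies these by $|G:PT|=|H:T|$.
\end{proof}

So $\operatorname{cd}(G)$ is known once we know, for one $\theta$ in each $H$-orbit, the degree $\theta(1)$, the stabilizer $T$ and the degrees of $T$.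

\section{The semilinear group}\label{sec:H}

From here to Section \ref{sec:degrees}, $p$ and $n$ satisfy \eqref{eq:star}. Let $F=\mathrm{GF}(q)$, let $\sigma:x\mapsto x^p$, let $\Sigma=\langle\sigma\rangle$ be the Galois group of $F$ over $\mathbb F_p$, cyclic of order $n$, and let $C$ be the subgroup of order $v$ of the cyclic group $F^*$.

\begin{lemma}\label{lem:arith}
\begin{itemize}
\item[(a)] $\gcd(n,pv)=1$ and $p\nmid v$.
\item[(b)] $\gcd(v,p-1)=1$, and hence $F^*=C\times\mathbb F_p^*$.
\item[(c)] $\gcd(v,p+1)=1$.
\item[(d)] $v\equiv(2^n+1)/3\pmod{p+2}$. Hence $k=\gcd\bigl(p+2,(2^n+1)/3\bigr)$, and $m$ is the order of $-2$ modulo $k$.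
\end{itemize}
\end{lemma}

\begin{proof}
Part (a) holds because $v$ divides $q-1$. For the rest, reduce $v=\sum_{i=0}^{n-1}p^i$ modulo $p-1$, $p+1$ and $p+2$. Modulo $p-1$ we get $v\equiv n$, so $\gcd(v,p-1)=\gcd(n,p-1)=1$ by \eqref{eq:star}; the subgroups $C$ and $\mathbb F_p^*$ then have coprime orders with product $q-1$. Modulo $p+1$ we get $v\equiv\sum_{i<n}(-1)^i=1$, as $n$ is odd. Modulo $p+2$ we get $v\equiv\sum_{i<n}(-2)^i=(1-(-2)^n)/3=(2^n+1)/3$, again as $n$ is odd.
\end{proof}

\begin{remark}
Hypothesis \eqref{eq:star} is equivalent to $\gcd(n,pv)=1$, because a prime dividing $n$ and $p-1$ also divides $v\equiv n\pmod{p-1}$. So \eqref{eq:star} says exactly that the two intended cliques $\pi(n)$ and $\{p\}\cup\pi(v)$ are disjoint. It also forces $n$ to be odd, since $q-1$ is even.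
\end{remark}

We shall use several times the following congruence. If a prime $d$ divides $x-1\neq 0$ and $s\geq 1$, then
\begin{equation}\label{eq:lift}
\frac{x^s-1}{x-1}=1+x+\dots+x^{s-1}\equiv s\pmod d ,
\end{equation}
so $x^s-1$ and $x-1$ are divisible by the same power of $d$ when $d\nmid s$. We write $d^e\,\|\,y$ if $d^e$ divides $y$ and $d^{e+1}$ does not.

Let $H$ be the group of maps $t\tau:x\mapsto t\,\tau(x)$ of $F$ with $t\in C$ and $\tau\in\Sigma$. Since $\tau t\tau^{-1}=\tau(t)$, we have $H=C\rtimes\Sigma$ and $|H|=vn$, and $\sigma$ acts on $C$, on its subgroups and on its quotients as the $p$-th power map. For a positive integer $w$, the \emph{weight}, let $F(w)$ be the additive group of $F$ with $t\tau\in H$ acting as $x\mapsto t^w\tau(x)$. This is an action because $(t\,\tau(t'))^w\,\tau\tau'(x)=t^w\tau(t'^w\tau'(x))$.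

Let $\operatorname{Tr}:F\to\mathbb F_p$ be the trace and let $\varepsilon$ be a non-trivial, hence faithful, character of $(\mathbb F_p,+)$. The form $(x,y)\mapsto\operatorname{Tr}(xy)$ is non-degenerate, so the linear functionals on $F$ are the maps $x\mapsto\operatorname{Tr}(cx)$ and the characters of $(F,+)$ are $\lambda_c(x)=\varepsilon(\operatorname{Tr}(cx))$ for $c\in F$. On $F(w)$ the inverse of $t\tau$ acts as $x\mapsto\tau^{-1}(t^{-w}x)$, and $\operatorname{Tr}(c\,\tau^{-1}(t^{-w}x))=\operatorname{Tr}(\tau(c)t^{-w}x)$. Hence $H$ permutes the non-trivial characters $\lambda_c$ of $F(w)$ as it permutes the labels $c\in F^*$ under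
\begin{equation}\label{eq:dual}
t\tau\cdot c=t^{-w}\,\tau(c).
\end{equation}

\section{The case $p=53$, $n=15$}\label{sec:example}

Diameter $3$ needs $\alpha_\Delta$ and $\beta_\Delta$ non-empty, so $n$ must have two prime divisors, and $n=15$ is the smallest odd integer of this kind. Take $p=53$. Then \eqref{eq:star} holds, since $53^{15}\equiv2^{15}\equiv2\pmod 3$ and $53^{15}\equiv3^{15}\equiv3^3\equiv2\pmod5$. Here $p+2=55$ and $(2^{15}+1)/3=10923=3\cdot11\cdot331$, so $k=11$ by Lemma \ref{lem:arith}(d). Since $(-2)^5=-32\equiv1$ and $-2\not\equiv 1\pmod{11}$, we have $m=5$. Moreover $11\,\|\,v$. Indeed $121$ divides $55^2$, so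
\[
53^5-1=(-2+55)^5-1\equiv-33+5\cdot16\cdot55=11\cdot397\pmod{121},
\]
and $397\equiv1\pmod{11}$. Thus $11\,\|\,53^5-1$, then $11\,\|\,53^{15}-1$ by \eqref{eq:lift} with $s=3$, and $11\nmid 52$.

In this section only, we borrow two facts that are proved in Sections \ref{sec:P} and \ref{sec:degrees}. First, $G/\gamma_3(P)$ has degrees some divisors of $15$, including $15$, together with $v$ and $53^7v$; these make $\{3,5\}$ and $\{53\}\cup\pi(v)$ cliques and give no edge between them. Second, $\gamma_3(P)\cong F(55)$, and over each $\lambda_c\ne1$ there is exactly one irreducible character of $P$, of degree $q$. By Lemma \ref{lem:formula} the remaining degrees are $q\,|H:T_c|\,\psi(1)$, where $T_c$ is the stabilizer of $c$ under \eqref{eq:dual} with $w=55$ and $\psi\in\operatorname{Irr}(T_c)$. For every $c$ the group $T_c\cap C$ is $K=\{t\in C:t^{55}=1\}$, of order $11$. We follow the primes $5$, $11$ and $3$.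

\emph{The prime $5$ is joined to $53$.} The stabilizer of $c=1$ is $K\Sigma$, of index $v/11$. On $K$ the map $\sigma$ is $t\mapsto t^{53}=t^{-2}$, of order $5$, so $K\Sigma=(K\rtimes\langle\sigma^3\rangle)\times\langle\sigma^5\rangle$. The first factor is non-abelian of order $55$ and, by It\^o's theorem, has a character of degree $5$. So $q\,(v/11)\cdot5$ is a degree of $G$.

\emph{The prime $11$ is not joined to $3$ or $5$.} Since $K\le T_c$, the index $|H:T_c|$ divides $15v/11$, and $\psi(1)$ divides $|T_c:K|$, a divisor of $15$. As $11\nmid v/11$, none of the remaining degrees is divisible by $11$.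

\emph{The prime $3$ is not joined to $\{53\}\cup\pi(v)$.} Let $R=\langle\sigma^5\rangle$, of order $3$. The factor $3$ could enter through $|H:T_c|$ or through $\psi(1)$. The $C$-orbit of $c$ is the coset $cC^{11}$, where $C^{11}$ is the group of eleventh powers. Write $c=tc_0$ with $t\in C$ and $c_0\in\mathbb F_p^*$. Then $\sigma^5(c)/c=t^{53^5-1}\in C^{11}$, so $R$ permutes the $v/11$ points of the orbit, and it fixes one of them because $3\nmid v$. Replacing $c$ by that point we have $KR\le T_c$, so $3\nmid|H:T_c|$. The group $KR=K\times R$ is abelian, and it is normal in $T_c$ because $T_c/K$ is cyclic. So $\psi(1)$ divides $|T_c:KR|$, a divisor of $5$.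

Hence $3-5-53-11$ is a shortest path, the diameter is $3$, and $\alpha_\Delta=\{3\}$, $\beta_\Delta=\{5\}$, $\delta_\Delta=\{11\}$. The set $\beta_\Delta$ is $\{5\}$ because $-2$ has order $5$ modulo $11$. The prime $331$, which also divides $10923$, is one modulo which $-2$ has order $15$. Arranging $k=331$ puts both $3$ and $5$ into $\beta_\Delta$, and a third prime divisor of $n$ is then needed for $\alpha_\Delta$. This is the example $n=165$ of Corollary \ref{cor:explicit}.

\section{Stabilizers in the semilinear group}\label{sec:stab}

We treat all weights at once; the weights $1$, $p+1$ and $p+2$ will be used.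

\begin{proposition}\label{prop:stab}
Let $w\ge1$, let $k_w=\gcd(w,v)$, and let $m_w$ be the order of $p$ modulo $k_w$, a divisor of $n$. Let $H$ act on $F^*$ by \eqref{eq:dual}, and let $T_c$ be the stabilizer of $c$.
\begin{itemize}
\item[(a)] If $k_w=1$, then every $C$-orbit contains an element of $\mathbb F_p^*$, and $T_c=\Sigma$ for $c\in\mathbb F_p^*$.
\item[(b)] The numbers $|H:T_c|\,\psi(1)$ with $c\in F^*$ and $\psi\in\operatorname{Irr}(T_c)$ are the numbers $(v/k_w)\,j$ with $j\in J_w$, where $J_w$ is a set of divisors of $n$ such that $1,m_w\in J_w$ and $\pi(j)\subseteq\pi(m_w)$ for all $j\in J_w$.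
\end{itemize}
\end{proposition}

\begin{proof}
Since $C$ is cyclic of order $v$, the group $K=\{t\in C:t^w=1\}$ has order $k_w$, and the group of $w$-th powers in $C$ is the subgroup $D$ of order $v/k_w$, which is also the group of $k_w$-th powers. By \eqref{eq:dual}, $T_c\cap C=K$ and the $C$-orbit of $c$ is $cD$. If $c\in\mathbb F_p^*$, then $\Sigma$ fixes $c$, so $t\tau$ fixes $c$ if and only if $t$ does, and $T_c=K\Sigma$.

(a) Here $K=1$ and $D=C$. By Lemma \ref{lem:arith}(b) every coset $cC$ meets $\mathbb F_p^*$.

(b) \emph{The shape of the numbers.} The group $T_c/K\cong T_cC/C$ embeds in $H/C\cong\Sigma$, so it is cyclic of order dividing $n$. From $|H|=vn$ and $|T_c|=k_w|T_c:K|$ we get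
\begin{equation}\label{eq:j}
|H:T_c|\,\psi(1)=\frac{v}{k_w}\,j,\qquad j=\frac{n}{|T_c:K|}\,\psi(1).
\end{equation}
By It\^o's theorem $\psi(1)$ divides $|T_c:K|$, so $j$ divides $n$. Let $J_w$ be the set of values of $j$.

\emph{The values $1$ and $m_w$ occur.} Take $c=1$, so that $T_1=K\Sigma$, $|T_1:K|=n$ and $j=\psi(1)$. The trivial character gives $j=1$. Let $\kappa$ be a faithful linear character of the cyclic group $K$. An element $\sigma^i$ fixes $\kappa$ if and only if it centralizes $K$, that is, if and only if $p^i\equiv1\pmod{k_w}$. So the stabilizer of $\kappa$ in $T_1$ is $K\Sigma_0=K\times\Sigma_0$ with $\Sigma_0=\langle\sigma^{m_w}\rangle$. The character $\kappa\times1$ of $K\times\Sigma_0$ is linear and lies over $\kappa$, so by the Clifford correspondence it induces to an irreducible character of $T_1$ of degree $|\Sigma:\Sigma_0|=m_w$.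

\emph{No other primes occur.} Let $r$ be a prime with $r\mid n$ and $r\nmid m_w$; we show that $r\nmid j$ for all $c$ and $\psi$. By \eqref{eq:j} both factors of $j$ must be controlled. The difficulty is that for $c\notin\mathbb F_p^*D$ there is no evident reason for $T_c$ to have order divisible by $r$; a fixed point argument supplies one. Let $n_r$ be the $r$-part of $n$ and let $R=\langle\sigma^{n/n_r}\rangle$ be the Sylow $r$-subgroup of $\Sigma$. As $m_w\mid n$ and $r\nmid m_w$, we have $m_w\mid n/n_r$, so $p^{n/n_r}\equiv1\pmod{k_w}$. Therefore $R$ acts trivially on the two cyclic groups $K$ and $C/D$ of order $k_w$.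

Write $c=tc_0$ with $t\in C$ and $c_0\in\mathbb F_p^*$. For $\rho\in R$ we have $\rho(c)=\rho(t)c_0\in tDc_0=cD$ and $\rho(D)=D$, so $R$ permutes the set $cD$. Its size $v/k_w$ is prime to $r$ by Lemma \ref{lem:arith}(a), and the orbits of the $r$-group $R$ have $r$-power size, so $R$ fixes some $c'\in cD$. The stabilizers $T_c$ and $T_{c'}$ are conjugate under $C$ and give the same values of $j$, so we may assume $R\le T_c$. Then $KR/K\cong R$ is a subgroup of order $n_r$ of the cyclic group $T_c/K$. It follows that $n/|T_c:K|$ and $|T_c:KR|$ are prime to $r$ and that $KR$ is normal in $T_c$. Since $KR=K\times R$ is abelian, It\^o's theorem shows that $\psi(1)$ divides $|T_c:KR|$. So both factors of $j$ are prime to $r$.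
\end{proof}

\section{A $p$-group of class three}\label{sec:P}

We want a $p$-group $P$ of class $3$ on which $H$ acts, whose first two lower central factors have weights prime to $v$ and whose third factor has a weight that need not be prime to $v$. Commutation induces $H$-equivariant biadditive maps between the factors, so the natural maps to try are combinations of monomials $a^{p^i}b^{p^j}$, under which weights add. The first map, from $F(1)\times F(1)$, must be alternating. An alternating $F$-bilinear map on $F$ is zero, so a twist by $\sigma$ is needed, and we take $(a,a')\mapsto aa'^p-a'a^p$, with values in $F(p+1)$. The second map, from $F(p+1)\times F(1)$, has no symmetry to respect, and we take the product $(b,a)\mapsto ba$, with values in $F(p+2)$. This suggests the multiplication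
\begin{equation}\label{eq:mult}
(a,b,c)(a',b',c')=\bigl(a+a',\ b+b'+aa'^p,\ c+c'+ba'+\varphi(a,a')\bigr)
\end{equation}
on $P=F^3$, where the correction $\varphi$, of weight $p+2$, has to make it associative.

\begin{lemma}\label{lem:group}
With $\varphi(a,a')=\tfrac12a^2a'^p+aa'^{1+p}$, the set $P=F^3$ is a group of order $q^3$ under \eqref{eq:mult}. The subsets $P_2=\{(0,b,c)\}$ and $P_3=\{(0,0,c)\}$ are normal subgroups, $P_2$ is abelian with coordinatewise addition, $P_3$ is central in $P$, $P_2/P_3$ is central in $P/P_3$, and $P/P_2\cong(F,+)$. With $[g,g']=g^{-1}g'^{-1}gg'$,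
\begin{align}
[(a,b,c),(a',b',c')]&\in(0,\ aa'^p-a'a^p,\ 0)\,P_3,\label{eq:comm1}\\
[(0,b,c),(a',b',c')]&=(0,\,0,\,ba').\label{eq:comm2}
\end{align}
The group $H$ acts faithfully on $P$ by the automorphisms
\[
t\tau:(a,b,c)\mapsto\bigl(t\,\tau(a),\ t^{p+1}\tau(b),\ t^{p+2}\tau(c)\bigr),
\]
so $P/P_2\cong F(1)$, $P_2/P_3\cong F(p+1)$ and $P_3\cong F(p+2)$ as groups with $H$-action.
\end{lemma}

\begin{proof}
Compare $(gg')g''$ with $g(g'g'')$. The first coordinates are both $a+a'+a''$. The second coordinates are both $b+b'+b''+aa'^p+aa''^p+a'a''^p$, since $x\mapsto x^p$ is additive. In the third coordinates the terms $c+c'+c''+ba'+ba''+b'a''$ appear on both sides, and what remains is the condition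
\[
aa'^pa''+\partial\varphi=0,\qquad \partial\varphi=\varphi(a,a')+\varphi(a+a',a'')-\varphi(a',a'')-\varphi(a,a'+a'').
\]
For $\varphi_1=a^2a'^p$ and $\varphi_2=aa'^{1+p}$ we compute
\begin{align*}
\partial\varphi_1&=a^2a'^p+(a+a')^2a''^p-a'^2a''^p-a^2(a'^p+a''^p)=2aa'a''^p,\\
\partial\varphi_2&=aa'^{1+p}+(a+a')a''^{1+p}-a'a''^{1+p}-a(a'+a'')(a'^p+a''^p)\\
&=-aa'a''^p-aa'^pa''.
\end{align*}
So $\partial(\tfrac12\varphi_1+\varphi_2)=-aa'^pa''$, as required; the factor $\tfrac12$ is where $p\neq 2$ is used. Since $\varphi(a,0)=\varphi(0,a)=0$, the element $(0,0,0)$ is an identity. The equation $gg'=(0,0,0)$ is solved for $a'$, then $b'$, then $c'$, so right inverses exist and $P$ is a group.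

The projections to the first coordinate and to the first two coordinates are homomorphisms onto $(F,+)$ and onto $Q=F^2$ with $(a,b)(a',b')=(a+a',b+b'+aa'^p)$; their kernels are $P_2$ and $P_3$. Multiplication by $(0,0,c)$ on either side adds $c$ to the third coordinate, so $P_3$ is central, and in the same way multiplication by $(0,b)$ in $Q$ adds $b$ to the second coordinate. Setting $a=a'=0$ in \eqref{eq:mult} gives the structure of $P_2$. For the commutators use $gg'=g'g[g,g']$. In $Q$ the products $gg'$ and $g'g$ have second coordinates $b+b'+aa'^p$ and $b+b'+a'a^p$, which gives \eqref{eq:comm1}. For $g=(0,b,c)$ we have $gg'=(a',b+b',c+c'+ba')$ and $g'g=(a',b+b',c+c')$, which gives \eqref{eq:comm2}.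

If $a,a'$ are multiplied by $t$ and $b$ by $t^{p+1}$, then $aa'^p$ is multiplied by $t^{p+1}$, and $ba'$ and $\varphi(a,a')$ by $t^{p+2}$. All terms of \eqref{eq:mult} are polynomials over $\mathbb F_p$, so they commute with $\Sigma$. Hence the maps $t\tau$ are automorphisms. They define an action by Section \ref{sec:H}, and it is faithful on the first coordinate.
\end{proof}

Let $G=G_{p,n}=P\rtimes H$. It is solvable, and $p\nmid|H|=vn$ by Lemma \ref{lem:arith}(a), so $P$ is a normal Sylow $p$-subgroup and Lemma \ref{lem:formula} applies. The other Sylow subgroups are cyclic, because $C$ and $\Sigma$ are cyclic of coprime orders.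

Both the class of $P$ and the characters of $P/P_3$ depend on how degenerate the commutator map \eqref{eq:comm1} is after it is composed with a linear functional. So for $c\in F^*$ we consider the alternating $\mathbb F_p$-bilinear form
\[
f_c(a,a')=\operatorname{Tr}\bigl(c(aa'^p-a'a^p)\bigr)
\]
on $F$ and its radical $\{a':f_c(a,a')=0\text{ for all }a\}$. As $F$ has odd dimension, the radical cannot be zero; it is as small as possible.

\begin{lemma}\label{lem:radical}
The radical of $f_c$ has order $p$. It equals $\mathbb F_p$ if $c\in\mathbb F_p^*$.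
\end{lemma}

\begin{proof}
Let $c\in\mathbb F_p^*$. Since $\operatorname{Tr}(a'a^p)=\operatorname{Tr}(\sigma^{-1}(a')\,a)$, we have $f_c(a,a')=c\operatorname{Tr}\bigl(a(\sigma(a')-\sigma^{-1}(a'))\bigr)$. So $a'$ is in the radical if and only if $\sigma^2(a')=a'$. As $n$ is odd, $\sigma^2$ generates $\Sigma$, and the condition means $a'\in\mathbb F_p$. In general, Lemma \ref{lem:arith}(b),(c) gives $c=t^{p+1}c_0$ with $t\in C$ and $c_0\in\mathbb F_p^*$. Then $f_c(a,a')=f_{c_0}(ta,ta')$, so the radical is $t^{-1}\mathbb F_p$.
\end{proof}

\begin{lemma}\label{lem:class}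
We have $\gamma_2(P)=P_2$, $\gamma_3(P)=P_3$ and $\gamma_4(P)=1$. So $P$ has class exactly $3$.
\end{lemma}

\begin{proof}
The group $\gamma_2(P)P_3/P_3$ is an $\mathbb F_p$-subspace of $P_2/P_3\cong F$. If it were proper, a functional $x\mapsto\operatorname{Tr}(cx)$ with $c\ne0$ would vanish on it, and \eqref{eq:comm1} would give $f_c=0$, contrary to Lemma \ref{lem:radical} since $p<q$. So $\gamma_2(P)P_3=P_2$. As $P_3$ is central, $\gamma_3(P)=[P_2,P]$, and this is $P_3$ by \eqref{eq:comm2} with $a'=1$. Then $P_3\le\gamma_2(P)$, so $\gamma_2(P)=P_2$, and $\gamma_4(P)=[P_3,P]=1$.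
\end{proof}

The last ingredient is the list of non-linear characters of $P$. The point is to compare the stabilizer in $H$ of such a character with the stabilizer of the linear character of $P_2/P_3$ or $P_3$ below it, which is known from Proposition \ref{prop:stab}.

\begin{lemma}\label{lem:charsP}
\begin{itemize}
\item[(a)] Let $c\in\mathbb F_p^*$, let $\lambda=\lambda_c\in\operatorname{Irr}(P_2/P_3)$, and let $\theta\in\operatorname{Irr}(P/P_3)$ lie over $\lambda$. Then $\theta(1)=p^{(n-1)/2}$ and $\theta$ is $\Sigma$-invariant.
\item[(b)] Let $c\in F^*$ and $\lambda_c\in\operatorname{Irr}(P_3)$. There is exactly one $\theta_c\in\operatorname{Irr}(P)$ over $\lambda_c$, and $\theta_c(1)=q$.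
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $Q=P/P_3$, written as pairs $(a,b)$, let $Z=P_2/P_3$ and $Y=\{(a,b):a\in\mathbb F_p\}$. Let $X$ be a representation affording $\theta$. Since $Z$ is central in $Q$, Schur's lemma gives $X(z)=\lambda(z)I$ for $z\in Z$. By \eqref{eq:comm1}, $\lambda([x,y])=\varepsilon(f_c(a,a'))$ for $x=(a,b)$ and $y=(a',b')$. By Lemma \ref{lem:radical} and the faithfulness of $\varepsilon$, this is $1$ for all $y$ if and only if $x\in Y$.

If $x\in Y$, then $X(x)$ commutes with $X(Q)$ and is a scalar, so $\theta_Y=\theta(1)\nu$ for a linear character $\nu$ of $Y$ extending $\lambda$. If $x\notin Y$, choose $y$ with $\lambda([x,y])\ne1$; then $\theta(x)=\theta(y^{-1}xy)=\theta(x[x,y])=\lambda([x,y])\theta(x)$ gives $\theta(x)=0$. Hence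
\[
1=\frac1{|Q|}\sum_{x\in Q}|\theta(x)|^2=\frac{|Y|}{|Q|}\,\theta(1)^2,
\]
and $\theta(1)^2=|Q:Y|=p^{n-1}$. There may be several $\theta$ over $\lambda$, so invariance of $\lambda$ alone does not give invariance of $\theta$. But every element of $Y$ has the form $(a,b)=(a,0)(0,b)$ with $a\in\mathbb F_p$, and for $\tau\in\Sigma$ we have $\tau(a,b)=(a,0)(0,\tau(b))$. Since $\lambda$ is $\Sigma$-invariant by \eqref{eq:dual}, $\nu(\tau(a,b))=\nu(a,0)\lambda(\tau(b))=\nu(a,0)\lambda(b)=\nu(a,b)$. So $\theta$, which is $\theta(1)\nu$ on $Y$ and $0$ on the $\Sigma$-invariant set $Q\setminus Y$, is $\Sigma$-invariant.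

(b) The extensions of $\lambda_c$ to the abelian group $P_2$ are the $q$ characters $\mu_b(0,y,z)=\varepsilon(\operatorname{Tr}(by+cz))$ with $b\in F$. Let $g\in P$ have first coordinate $a$ and let $x=(0,y,z)$. By \eqref{eq:comm2}, $g^{-1}xg=x[x,g]=(0,y,z+ya)$, so $\mu_b(g^{-1}xg)=\mu_{b+ca}(x)$. Since $c\ne0$, the group $P$ permutes the $\mu_b$ transitively with stabilizer $P_2$. By the Clifford correspondence $\theta_c=\mu_0^P$ is irreducible of degree $|P:P_2|=q$ and is the only character over any $\mu_b$. If $\theta$ lies over $\lambda_c$, then $\theta_{P_3}=\theta(1)\lambda_c$ because $P_3$ is central, so each constituent of $\theta_{P_2}$ is some $\mu_b$ and $\theta=\theta_c$.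
\end{proof}

\section{Proof of Theorem \ref{thm:family}}\label{sec:degrees}

The class of $P$ is given by Lemma \ref{lem:class}. We apply Lemma \ref{lem:formula} to each $\theta\in\operatorname{Irr}(P)$, sorted by which of $P$, $P_2$, $P_3$ lie in its kernel. The first three cases give $\operatorname{cd}(G/\gamma_3(P))$.

\emph{The case $\theta=1_P$.} The degrees are those of $H$, and they divide $|H:C|=n$ by It\^o's theorem. A faithful linear character $\mu$ of $C$ is fixed by $\sigma^i$ only if $v\mid p^i-1$, which is impossible for $0<i<n$ since $0<p^i-1<p^{n-1}<v$. So $I_H(\mu)=C$, and $\mu^H$ is irreducible of degree $n$.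

\emph{The case $1_P\ne\theta\in\operatorname{Irr}(P/P_2)$.} Here $\theta$ is a non-trivial character of $F(1)$. By Proposition \ref{prop:stab}(a) with $w=1$ we may assume $I_H(\theta)=\Sigma$. This group is abelian of index $v$, so the only degree is $v$.

\emph{The case $P_3\le\ker\theta$, $P_2\not\le\ker\theta$.} The restriction of $\theta$ to the central subgroup $P_2/P_3\cong F(p+1)$ of $P/P_3$ is $\theta(1)\lambda_c$ with $c\ne0$, so $I_H(\theta)\le I_H(\lambda_c)$. By Lemma \ref{lem:arith}(c) and Proposition \ref{prop:stab}(a) with $w=p+1$ we may assume $c\in\mathbb F_p^*$ and $I_H(\lambda_c)=\Sigma$. By Lemma \ref{lem:charsP}(a), $I_H(\theta)=\Sigma$ and $\theta(1)=p^{(n-1)/2}$, so the only degree is $p^{(n-1)/2}v$. This proves (a).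

\emph{The case $P_3\not\le\ker\theta$.} By Lemma \ref{lem:charsP}(b), $\theta=\theta_c$ for some $c\in F^*$ and $\theta(1)=p^n$. The characters $\theta_c$ and $\lambda_c$ determine each other, so $I_H(\theta_c)=I_H(\lambda_c)$, which is the group $T_c$ of Proposition \ref{prop:stab} for $w=p+2$. There $k_w=k$ and $m_w=m$, and part (b) of that proposition gives the degrees $p^n(v/k)j$ with $j\in J=J_{p+2}$. Their $p$-part is $p^n$, so they differ from the degrees in (a). This proves (b).

\emph{The graph.} The sets $\pi_0=\pi(n)$ and $\pi_1=\{p\}\cup\pi(v)$ are disjoint by Lemma \ref{lem:arith}(a), and by (a) and (b) their union is the vertex set. They are complete because $n$ and $p^{(n-1)/2}v$ are degrees. Each degree in (a) involves primes from only one of the two sets, so $\pi_0$ and $\pi_1$ are the components of $\Delta(G/\gamma_3(P))$, in agreement with the notation of Section \ref{sec:intro}. A degree $p^n(v/k)j$ joins $\pi(j)\subseteq\pi(m)$ to $\{p\}\cup\pi(v/k)$, and $j=m$ gives all such edges. This proves (c).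

If $m=1$, there is no edge between $\pi_0$ and $\pi_1$, and $\Delta$ is disconnected. Let $m>1$, and put $\alpha=\pi(n)\setminus\pi(m)$ and $\delta=\pi(v)\setminus\pi(v/k)$. By (c), and since $p\nmid v$, these are the sets of vertices of $\pi_0$ and of $\pi_1$ with no neighbor in the other clique, which gives the four formulas in (d). Fix $r\in\pi(m)$. Any $x\in\pi_0$ and $y\in\pi_1$ are joined by the walk $x,r,p,y$, in which consecutive vertices are equal or adjacent, so the diameter is at most $3$. If $x\in\alpha$ and $y\in\delta$, then all neighbors of $x$ lie in $\pi_0$ and all neighbors of $y$ lie in $\pi_1$, so $x$ and $y$ are not adjacent and have no common neighbor; the diameter is $3$. If $\alpha=\emptyset$, then $p$ is adjacent to every other vertex, and if $\delta=\emptyset$, then $r$ is adjacent to every other vertex; in both cases the diameter is at most $2$. Since $\pi(m)\subseteq\pi(n)$ and $\pi(v/k)\subseteq\pi(v)$, this proves (d). \qed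

\section{Choosing $p$ and $n$}\label{sec:arith}

By Theorem \ref{thm:family}(d) and Lemma \ref{lem:arith}(d) three things remain to be arranged: hypothesis \eqref{eq:star}; a value of $k=\gcd(p+2,(2^n+1)/3)$ modulo which $-2$ has the desired order; and a prime whose full power in $v$ divides $k$, so that $\delta_\Delta\ne\emptyset$.

\begin{proof}[Proof of Corollary \ref{cor:explicit}]
The number $p=6287$ is prime, since $83^2>6287$ and its remainders modulo the primes $2,3,5,\dots,79$ are, in order,
\[
1,\,2,\,2,\,1,\,6,\,8,\,14,\,17,\,8,\,23,\,25,\,34,\,14,\,9,\,36,\,33,\,33,\,4,\,56,\,39,\,9,\,46 .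
\]
Let $n=165=3\cdot5\cdot11$.

\emph{Hypothesis \eqref{eq:star}.} Modulo $3$, $p^{165}\equiv2^{165}\equiv2$. Modulo $5$, $p^{165}\equiv2^{165}\equiv2$, as $165\equiv1\pmod4$. Modulo $11$, $p^{165}\equiv6^{165}\equiv6^5\equiv-1$, as $165\equiv5\pmod{10}$ and $6^5=6\cdot36^2\equiv6\cdot9\equiv-1$. So $3,5,11$ do not divide $q-1$, and they differ from $p$.

\emph{The value of $k$.} We have $p+2=6289=19\cdot331$ with $19$ and $331$ prime. Since $165\equiv3\pmod{18}$, we get $2^{165}+1\equiv9\not\equiv0\pmod{19}$. Since $2^{15}+1=32769=331\cdot99$, we get $2^{165}\equiv(-1)^{11}=-1\pmod{331}$. Hence $k=331$.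

\emph{The value of $m$.} Modulo $331$ we have $(-2)^{15}\equiv1$, while $(-2)^3=-8$ and $(-2)^5=-32$ are not congruent to $1$. So $m=15$.

\emph{The power of $331$ in $v$.} From $p=-2+331\cdot19$ and the binomial theorem,
\[
p^{15}-1\equiv-32769+15\cdot2^{14}\cdot19\cdot331=331\,(-99+285\cdot2^{14})\pmod{331^2}.
\]
Now $2^{14}=16384=49\cdot331+165$ and $285\cdot165=47025=142\cdot331+23$, so the bracket is congruent to $-76\not\equiv0\pmod{331}$. Thus $331\,\|\,p^{15}-1$, and $331\,\|\,p^{165}-1$ by \eqref{eq:lift} with $s=11$. Since $p-1\equiv-3\pmod{331}$, we get $331\,\|\,v$, so $\pi(v)\setminus\pi(v/k)=\{331\}$.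

Theorem \ref{thm:family}(d) gives diameter $3$, $\beta_\Delta=\pi(15)$, $\alpha_\Delta=\pi(165)\setminus\pi(15)$ and $\delta_\Delta=\{331\}$.
\end{proof}

For the general statement we first choose a prime $d$ modulo which $-2$ has a suitable order, then $n$, and last $p$. We recall two theorems. \emph{Zsigmondy's theorem} for the base $2$: for every integer $N>1$ with $N\ne6$ there is a prime $d$ such that $2$ has multiplicative order $N$ modulo $d$. \emph{Dirichlet's theorem}: a residue class $u$ modulo $M$ with $\gcd(u,M)=1$ contains infinitely many primes.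

\begin{proof}[Proof of Theorem \ref{thm:strong}]
\emph{Choice of $d$.} For each odd $b>3$, Zsigmondy's theorem gives a prime $d$ modulo which $2$ has order $2b$, and different $b$ give different $d$. There are infinitely many odd $b>3$ with $\pi(b)=\mathcal B$, for instance the large powers of the product of the primes in $\mathcal B$. As $\mathcal A$ is finite, we can fix such a $b$ with $d\notin\mathcal A$. Since $2b\mid d-1$, we have $d>2b$, so $d\nmid b$ and $d>3$. As $2^b\not\equiv1$ and $(2^b)^2\equiv1$, we have $2^b\equiv-1\pmod d$, so $(-2)^b\equiv1$. If $(-2)^i\equiv1$, then $2^{2i}\equiv1$ and $b\mid i$. So $-2$ has order $b$ modulo $d$.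

\emph{Choice of $n$.} Let $a$ be the product of the primes in $\mathcal A$ and $n=ab$. Then $n$ is odd, $d\nmid n$ and $\pi(n)=\mathcal A\cup\mathcal B$. Define $e\ge1$ by $d^e\,\|\,2^b+1$. Apply \eqref{eq:lift} with $x=-2^b$ and $s=a$: since $a$ is odd, $x^a-1=-(2^n+1)$ and $x-1=-(2^b+1)$, and $d\nmid a$. So $d^e\,\|\,2^n+1$, and $d^e\,\|\,(2^n+1)/3$ because $d\ne3$.

\emph{Choice of $p$.} By the Chinese remainder theorem and Dirichlet's theorem there are infinitely many primes $p>n$ with
\[
p\equiv-2\pmod{d^{\,e+1}},\qquad p\equiv-1\pmod\ell\quad\text{for every prime }\ell\ne d\text{ dividing }n(2^n+1);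
\]
the residues $-2$ and $-1$ are prime to the respective moduli as $d$ is odd. The first condition, with the exponent $e+1$ and not $e$, fixes the power of $d$ in $v$. The second keeps every other prime out of $k$ and also gives \eqref{eq:star}. Fix such a $p$; it is odd.

\emph{Hypothesis \eqref{eq:star}.} We have $p\nmid n$ as $p>n$. A prime $\ell\mid n$ is odd and different from $d$, so $p^n\equiv(-1)^n=-1\not\equiv1\pmod\ell$.

\emph{The value of $k$ and the power of $d$ in $v$.} A prime $\ell\ne d$ dividing $2^n+1$ satisfies $p+2\equiv1\pmod\ell$, so $k=\gcd(p+2,(2^n+1)/3)$ is a power of $d$. As $d^{e+1}\mid p+2$ and $d^e\,\|\,(2^n+1)/3$, we get $k=d^e$. By Lemma \ref{lem:arith}(d), $v\equiv(2^n+1)/3\pmod{d^{e+1}}$, so $d^e\,\|\,v$. Hence $\pi(v)\setminus\pi(v/k)=\{d\}$.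

\emph{The value of $m$.} We have $(-2)^b=-2^b\equiv1\pmod{d^e}$, so the order $m$ of $-2$ modulo $k=d^e$ divides $b$. It is also a multiple of the order $b$ of $-2$ modulo $d$. So $m=b$.

Now $m>1$, $\pi(n)\setminus\pi(m)=\mathcal A\ne\emptyset$ and $\pi(v)\ne\pi(v/k)$. By Theorem \ref{thm:family}, $\Delta(G_{p,n})$ has diameter $3$, $P$ has class $3$, $\alpha_\Delta=\mathcal A$, $\beta_\Delta=\mathcal B$ and $\delta_\Delta=\{d\}$. The sizes of $\mathcal A$ and $\mathcal B$ are arbitrary positive integers, which gives the last sentence of the theorem.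
\end{proof}

\begin{thebibliography}{9}

\bibitem{DHS}
Silvio Dolfi, Roghayeh Hafezieh, Pablo Spiga,
\emph{On the structure of the character degree graphs having diameter three},
arXiv:2402.19335 (2024).

\bibitem{Isaacs}
Isaacs, \emph{Character Theory of Finite Groups}.

\end{thebibliography}
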